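\title{Open subgroups of $p$-adic algebraic groups are semialgebraic}

\begin{abstract}
Let $G$ be an algebraic group over $\mathbb{Q}_p$, not necessarily linear or connected. We prove that every open subgroup of $G(\mathbb{Q}_p)$ is semialgebraic, that is, definable with parameters in the field $\mathbb{Q}_p$. This answers a question of Onshuus and Pillay. The proof yields a structure theorem: for connected $G$, every open subgroup is commensurable with a product $V\cdot M(\mathbb{Q}_p)$, where $V$ is a compact open subgroup and $M$ is a uniquely determined normal algebraic subgroup generated by copies of $\mathbb{G}_a$ and $\mathbb{G}_m$. The analogous definability statement fails over every proper finite extension of $\mathbb{Q}_p$.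
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $p$ be a prime and let $G$ be an algebraic group over $\mathbb{Q}_p$, not necessarily linear or connected. The group $G(\mathbb{Q}_p)$ carries two structures. It has the topology induced from $\mathbb{Q}_p$, which makes it a totally disconnected locally compact group. It also has a distinguished class of subsets. A subset of $\mathbb{Q}_p^n$ is \emph{semialgebraic} if it is first-order definable, with parameters, in the field $(\mathbb{Q}_p,+,\cdot)$. To extend the notion to $G(\mathbb{Q}_p)$, cover the variety $G$ by finitely many affine open $\mathbb{Q}_p$-subvarieties. Their $\mathbb{Q}_p$-points and the polynomial transition maps present $G(\mathbb{Q}_p)$, with its group operation, as a definable object in the field $\mathbb{Q}_p$, and a subset is semialgebraic if it is definable in this presentation. The notion does not depend on the cover. Semialgebraic sets are closed under Boolean operations, under products, and under images by morphisms of varieties. In particular, if $X,Y\subset G(\mathbb{Q}_p)$ are semialgebraic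 then so is $XY$, and a group containing a semialgebraic subgroup of finite index is semialgebraic, being a finite union of translates.

\medskip
\noindent\textbf{Question} (Onshuus--Pillay, Problem~1.1; see \cite{PY}). \emph{Let $G$ be an algebraic group over $\mathbb{Q}_p$. Is every open subgroup of $G(\mathbb{Q}_p)$ semialgebraic?}
\medskip

The question is posed for arbitrary $G$, as an open problem in that generality. Two facts are known, and we shall use them.
\begin{enumerate}
\item[(F1)] Every compact open subgroup of $G(\mathbb{Q}_p)$ is semialgebraic.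
\item[(F2)] If $G$ is semisimple and almost $\mathbb{Q}_p$-simple, then every open subgroup of $G(\mathbb{Q}_p)$ is either compact, or semialgebraic of finite index.
\end{enumerate}
Fact (F1) is elementary. For a prime $q\ne p$, an element $x$ lies in $\mathbb{Z}_p$ if and only if $1+px^q$ is a $q$-th power (by Hensel's lemma if $v(x)\ge0$; if $v(x)<0$, the valuation $1+qv(x)$ is prime to $q$). So balls are semialgebraic, and a compact open subset of $G(\mathbb{Q}_p)$ is a finite union of traces of balls on affine charts. Fact (F2) we use without proof.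

\subsection{First cases}\label{sub:first}

An open subgroup is closed, since its complement is a union of cosets. A closed subgroup of $\mathbb{Q}_p$ is a $\mathbb{Z}_p$-submodule, because $\mathbb{Z}$ is dense in $\mathbb{Z}_p$. So the open subgroups of $\mathbb{G}_a(\mathbb{Q}_p)=\mathbb{Q}_p$ are the groups $p^n\mathbb{Z}_p$ and $\mathbb{Q}_p$ itself.

Let $H$ be an open subgroup of $\mathbb{G}_m(\mathbb{Q}_p)=\mathbb{Q}_p^*$. Then $H\cap\mathbb{Z}_p^*$ is open in the compact group $\mathbb{Z}_p^*$, hence of finite index. Either $H\subset\mathbb{Z}_p^*$ and $H$ is compact, or $H$ contains an element of nonzero valuation and has finite index $m$ in $\mathbb{Q}_p^*$. In the second case $H$ contains $(\mathbb{Q}_p^*)^m$. This group is semialgebraic, and it has finite index in $\mathbb{Q}_p^*$, since it contains $p^m$ and, by Hensel's lemma, $1+p^k\mathbb{Z}_p$ for large $k$. So $H$ is semialgebraic.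

In these cases, as in (F2), an open subgroup is compact or of finite index. In general it is not: consider $\mathbb{Q}_p\times\mathbb{Z}_p\le\mathbb{Q}_p^2$, or $\{(x,y):v(x)=v(y)\}\le(\mathbb{Q}_p^*)^2$. Each of these is the product of a compact open subgroup with the group of points of an algebraic subgroup (a line, the diagonal torus), and such a product is semialgebraic by (F1). One is led to guess that, up to finite index, all open subgroups arise in this way.

There is also reason for caution. An open subgroup is a union of possibly infinitely many cosets of a compact open subgroup, and such unions need not be semialgebraic; the set of $x\in\mathbb{Q}_p^*$ with $-v(x)$ a perfect square is not. The closed subgroup $p^{\mathbb{Z}}$ of $\mathbb{Q}_p^*$ is not semialgebraic either (Example~\ref{ex:nondef}). And over a proper finite extension of $\mathbb{Q}_p$ the answer is already negative for $\mathbb{G}_a$ (Proposition~\ref{prop:ext}).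

\subsection{Results}

All algebraic groups, algebraic subgroups and homomorphisms are defined over $\mathbb{Q}_p$ unless we say otherwise.

\begin{theorem}\label{thm:A}
Let $G$ be an algebraic group over $\mathbb{Q}_p$. Every open subgroup of $G(\mathbb{Q}_p)$ is semialgebraic.
\end{theorem}

To prove this along the lines of the guess above, we must read off the algebraic subgroup from the open subgroup $H$. The Zariski closure of $H$ is of no use, since it is all of $G$ when $G$ is connected. What the examples show is that $H$ is noncompact in the directions of those one-parameter subgroups that it almost contains.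

\begin{definition}\label{def:M}
Let $H$ be a subgroup of $G(\mathbb{Q}_p)$. Let
\begin{itemize}
\item $\mathcal{A}(H)$ be the set of homomorphisms $\theta:\mathbb{G}_a\to G$ with $\theta(\mathbb{Q}_p)\subset H$,
\item $\mathcal{T}(H)$ be the set of homomorphisms $\lambda:\mathbb{G}_m\to G$ with $\lambda(p^k)\in H$ for some $k\ge1$,
\item $M_H$ be the algebraic subgroup of $G$ generated by the images of all $\theta\in\mathcal{A}(H)$ and all $\lambda\in\mathcal{T}(H)$.
\end{itemize}
\end{definition}

A subgroup generated by connected $\mathbb{Q}_p$-subgroups is a connected algebraic subgroup defined over $\mathbb{Q}_p$ \cite[2.2]{Borel}. Finitely many of the generating subgroups suffice: take a finite subfamily that generates a subgroup of maximal dimension. For open $H$ the two conditions in the definition say the same thing: by Section~\ref{sub:first}, $\theta\in\mathcal{A}(H)$ if and only if $\theta^{-1}(H)$ has finite index in $\mathbb{Q}_p$, and $\lambda\in\mathcal{T}(H)$ if and only if $\lambda^{-1}(H)$ has finite index in $\mathbb{Q}_p^*$.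

Two subgroups are \emph{commensurable} if their intersection has finite index in both.

\begin{theorem}\label{thm:B}
Let $G$ be a connected algebraic group over $\mathbb{Q}_p$ and $H\le G(\mathbb{Q}_p)$ an open subgroup.
\begin{enumerate}
\item[(a)] $M=M_H$ is a connected linear normal subgroup of $G$, the group $H\cap M(\mathbb{Q}_p)$ has finite index in $M(\mathbb{Q}_p)$, and the image of $H$ in $(G/M)(\mathbb{Q}_p)$ is compact.
\item[(b)] For every compact open subgroup $V\le H$, the group $V\cdot(H\cap M(\mathbb{Q}_p))$ has finite index in $H$.
\item[(c)] The map $H\mapsto M_H$ induces a bijection between the commensurability classes of open subgroups of $G(\mathbb{Q}_p)$ and the connected normal $\mathbb{Q}_p$-subgroups of $G$ that are generated by images of $\mathbb{Q}_p$-homomorphisms from $\mathbb{G}_a$ and $\mathbb{G}_m$. The inverse sends $M$ to the class of $V\,M(\mathbb{Q}_p)$, where $V$ is any compact open subgroup of $G(\mathbb{Q}_p)$.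
\end{enumerate}
\end{theorem}

\begin{proposition}\label{prop:ext}
Let $K/\mathbb{Q}_p$ be a finite extension of degree greater than $1$, with ring of integers $\mathcal{O}_K$. The open subgroup $\mathbb{Q}_p+\mathcal{O}_K$ of $(K,+)$ is not definable with parameters in the field $K$.
\end{proposition}

\begin{remark}
Connectedness in Theorem~\ref{thm:B} is what makes $M_H$ normal. In $G=\mathbb{G}_a^2\rtimes\mathbb{Z}/2$, where $\mathbb{Z}/2$ exchanges the coordinates, the open subgroup $H=\mathbb{Q}_p\times\mathbb{Z}_p$ has $M_H=\mathbb{G}_a\times0$, which is not normal. For connected $G$, normality gives $M_{gHg^{-1}}=gM_Hg^{-1}=M_H$ for $g\in G(\mathbb{Q}_p)$, so by (c) every open subgroup is commensurable with each of its conjugates.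
\end{remark}

\section{The affine group of the line, and the plan of the proof}\label{sec:example}

The smallest group in which the additive and the multiplicative directions interact is
\[
G=\left\{\begin{pmatrix}a&b\\0&1\end{pmatrix}\right\},\qquad U=\left\{\begin{pmatrix}1&t\\0&1\end{pmatrix}\right\}\cong\mathbb{G}_a,\qquad \pi:G\to G/U=\mathbb{G}_m .
\]
Let $H\le G(\mathbb{Q}_p)$ be open, put $N=H\cap U(\mathbb{Q}_p)$ and $\bar H=\pi(H)$, an open subgroup of $\mathbb{Q}_p^*$. By Section~\ref{sub:first}, $N$ is $p^n\mathbb{Z}_p$ or $\mathbb{Q}_p$. The group $H$ normalizes $N$, and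
\[
\begin{pmatrix}a&b\\0&1\end{pmatrix}\begin{pmatrix}1&t\\0&1\end{pmatrix}\begin{pmatrix}a&b\\0&1\end{pmatrix}^{-1}=\begin{pmatrix}1&at\\0&1\end{pmatrix},
\]
so $aN=N$ for all $a\in\bar H$.

Suppose $N=p^n\mathbb{Z}_p$. Then $aN=N$ forces $|a|=1$, so $\bar H$ is compact. If $V\le H$ is a compact open subgroup, then $\pi(V)$ has finite index in $\bar H$, so $H$ is a finite union of cosets of the compact group $VN$. Thus $H$ is compact, and $M_H=1$ because nontrivial one-parameter subgroups are unbounded (Lemma~\ref{lem:unbounded}).

Suppose $N=\mathbb{Q}_p$. Then $H=\pi^{-1}(\bar H)$, and $\bar H$ is compact or of finite index. If $\bar H$ is compact, then $\pi\lambda$ is trivial for each $\lambda\in\mathcal{T}(H)$, and $M_H=U$. If $\bar H$ has finite index, then $\operatorname{diag}(p^k,1)\in H$ for some $k\ge1$, and $M_H=G$.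

So there are three commensurability classes, and they correspond to $M=1$, $U$, $G$. The diagonal torus does not occur: an open subgroup that contains $\operatorname{diag}(p^k,1)$ cannot meet $U(\mathbb{Q}_p)$ in a compact group. Three mechanisms were at work, and each has a general form.
\begin{itemize}
\item An open subgroup of a unipotent group is compact modulo the points of an algebraic subgroup that it contains (Proposition~\ref{prop:unip}).
\item A one-parameter group that normalizes a compact open subgroup of $S(\mathbb{Q}_p)$ must centralize $S$ (Lemma~\ref{lem:rigid}).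
\item Compactness and semialgebraicity pass from a kernel to the whole group if the image is compact (Lemma~\ref{lem:ext}).
\end{itemize}

For connected linear $G$ the proof treats two extreme cases and glues them. If $M_H=G$, then $H$ has finite index and is semialgebraic (Section~\ref{sec:full}). If $M_H=1$, then $H$ is compact (Section~\ref{sec:trivial}). In general $M=M_H$ is normal, the subgroup $H\cap M(\mathbb{Q}_p)$ of $M(\mathbb{Q}_p)$ falls under the first case, and the image of $H$ in $(G/M)(\mathbb{Q}_p)$ falls under the second (Section~\ref{sec:glue}). Chevalley's theorem removes linearity (Section~\ref{sec:main}).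

\section{Tools}\label{sec:tools}

\subsection{Standard facts on algebraic groups in characteristic $0$}

\begin{enumerate}
\item[(A1)] \emph{Quotients.} If $M\trianglelefteq G$, then $G/M$ is an algebraic group, linear if $G$ is, and a homomorphism that is trivial on $M$ factors through it. The map $G(\mathbb{Q}_p)\to(G/M)(\mathbb{Q}_p)$ has kernel $M(\mathbb{Q}_p)$. It need not be onto, as squaring on $\mathbb{G}_m$ shows. If $M$ and $G/M$ are connected, so is $G$. The identity component $G^\circ$ has finite index.
\item[(A2)] \emph{Unipotent groups.} A linear group is unipotent if it consists of unipotent elements. Such a group is connected and nilpotent, its subgroups and quotients are unipotent, and it fixes a nonzero vector in every nonzero representation. A commutative unipotent group is a vector group $\mathbb{G}_a^r$; homomorphisms of vector groups are linear, and their algebraic subgroups are the subspaces. Every homomorphism $\mathbb{G}_a\to GL_N$ is $t\mapsto\exp(tX)$ with $X$ nilpotent. If $G\subset GL_N$ and $u\in G(\mathbb{Q}_p)$ is unipotent, then $t\mapsto\exp(t\log u)$ is a homomorphism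 $\mathbb{G}_a\to G$.
\item[(A3)] \emph{Jordan decomposition.} If $G$ is linear, each $g\in G(\mathbb{Q}_p)$ is $su=us$ with $s,u\in G(\mathbb{Q}_p)$, $s$ semisimple and $u$ unipotent. The identity component of the Zariski closure of $\langle s\rangle$ is a torus. Homomorphisms preserve semisimple and unipotent elements, so homomorphisms from $\mathbb{G}_m$ to a unipotent group and from $\mathbb{G}_a$ to a torus are trivial.
\item[(A4)] \emph{Tori.} A torus $T$ is \emph{split} if $T\cong\mathbb{G}_m^r$, equivalently if the Galois group acts trivially on the character lattice $X^*(T)$, and \emph{anisotropic} if it has no nontrivial character over $\mathbb{Q}_p$. A surjection $T_1\to T_2$ gives an equivariant injection $X^*(T_2)\to X^*(T_1)$, with finite cokernel for an isogeny. Hence quotients of split tori, and tori isogenous to split tori, are split. A surjection of split tori induces a surjection on $X_*\otimes\mathbb{Q}$, where $X_*$ is the lattice of homomorphisms from $\mathbb{G}_m$. Representations of $\mathbb{G}_m$ are diagonalizable over $\mathbb{Q}_p$. Every torus $T$ has a split subtorus $T_d$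 and an anisotropic subtorus $T_a$ such that multiplication $T_d\times T_a\to T$ is an isogeny, and $T_a(\mathbb{Q}_p)$ is compact \cite[Thm.~3.1]{PR}.
\item[(A5)] \emph{Reductive groups.} Let $G$ be connected linear. The unipotent radical $R_u(G)$ is the largest unipotent normal subgroup, and $G$ is \emph{reductive} if $R_u(G)=1$. A \emph{Levi subgroup} is a subgroup $L$ that maps isomorphically onto $G/R_u(G)$. Levi subgroups exist over $\mathbb{Q}_p$ (Mostow), and $G(\mathbb{Q}_p)=L(\mathbb{Q}_p)\ltimes R_u(G)(\mathbb{Q}_p)$; in particular $G(\mathbb{Q}_p)\to(G/R_u(G))(\mathbb{Q}_p)$ is onto. Let $R$ be connected reductive. Its representations are completely reducible, and its quotients are reductive, so every homomorphism $R\to\mathbb{G}_a$ is trivial. The group $Z=Z(R)^\circ$ is a torus, $T=R/R'$ is a torus for the derived group $R'$, and $Z\to T$ is an isogeny. There are normal subgroups $S_1,\dots,S_l$ of $R$, generating $R'$, that are connected, semisimple and almost $\mathbb{Q}_p$-simple (noncommutative, without proper nontrivial connected normal $\mathbb{Q}_p$-subgroups), such that multiplication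 $\mu:Z\times S_1\times\dots\times S_l\to R$ is a surjective homomorphism with finite central kernel.
\item[(A6)] \emph{Chevalley's theorem.} A connected $G$ has a connected linear normal subgroup $G_{\mathrm{lin}}$ such that $A=G/G_{\mathrm{lin}}$ is an abelian variety. The group $A(\mathbb{Q}_p)$ is compact, as $A$ is projective, and homomorphisms from $\mathbb{G}_a$ or $\mathbb{G}_m$ to $A$ are trivial.
\end{enumerate}

\subsection{Open subgroups}

If $G'\le G$ is an algebraic subgroup, then $G'(\mathbb{Q}_p)$ is closed in $G(\mathbb{Q}_p)$ and carries the subspace topology. If $G\subset GL_N$, a subset of $G(\mathbb{Q}_p)$ is relatively compact if and only if the entries of its elements and of their inverses are bounded. By van Dantzig's theorem, every open subgroup of $G(\mathbb{Q}_p)$ contains a compact open subgroup. Openness of $H$ enters the proof mainly through the following two lemmas.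

\begin{lemma}\label{lem:top}
\begin{enumerate}
\item[(a)] If $M\trianglelefteq G$, the map $G(\mathbb{Q}_p)\to(G/M)(\mathbb{Q}_p)$ is open. So the image of an open subgroup is an open, hence closed, subgroup.
\item[(b)] If $G$ is connected, every nonempty open subset $O$ of $G(\mathbb{Q}_p)$ is Zariski dense in $G$, also after extension of the base field.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The morphism $G\to G/M$ is smooth, so on $\mathbb{Q}_p$-points it is a submersion of $p$-adic manifolds, which is open by the implicit function theorem.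

(b) Let $x\in O$ and let $f$ be a regular function on an affine neighborhood of $x$ that vanishes on $O$. In local coordinates at the smooth point $x$, the function $f$ is a convergent power series that vanishes near $x$, so the series is zero. The local ring at $x$ embeds in its completion and $G$ is irreducible, so $f=0$. Formation of the Zariski closure of a set of $\mathbb{Q}_p$-points commutes with extension of the base field.
\end{proof}

\begin{lemma}\label{lem:ext}
Let $M\trianglelefteq G$, let $H\le G(\mathbb{Q}_p)$ be open, and suppose that the image of $H$ in $(G/M)(\mathbb{Q}_p)$ is compact. For every compact open subgroup $V\le H$, the set $V\cdot(H\cap M(\mathbb{Q}_p))$ is a subgroup of finite index in $H$. Consequently, if $H\cap M(\mathbb{Q}_p)$ is semialgebraic then so is $H$, and if $H\cap M(\mathbb{Q}_p)$ is compact then so is $H$.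
\end{lemma}

\begin{proof}
Let $\pi:G\to G/M$ be the quotient map. The group $\pi(V)$ is open in the compact group $\pi(H)$, hence of finite index. If $h\in H$ and $\pi(h)=\pi(v)$ with $v\in V$, then $v^{-1}h\in H\cap M(\mathbb{Q}_p)$. So $V\cdot(H\cap M(\mathbb{Q}_p))$ is the preimage of $\pi(V)$ in $H$. The consequences follow since $V$ is compact and, by (F1), semialgebraic.
\end{proof}

\subsection{Formal properties of $M_H$}

We defined $M_H$ for arbitrary subgroups $H$ so that it can be applied to $H\cap G'(\mathbb{Q}_p)$ without leaving $G$.

\begin{lemma}\label{lem:formal}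
Let $H,H_2$ be subgroups of $G(\mathbb{Q}_p)$ and $G'$ an algebraic subgroup of $G$.
\begin{enumerate}
\item[(a)] If $H\subset G'(\mathbb{Q}_p)$, then $\mathcal{A}(H)$, $\mathcal{T}(H)$ and $M_H$ are the same whether computed in $G'$ or in $G$.
\item[(b)] If $H\cap H_2$ has finite index in $H$, then $\mathcal{A}(H)\subset\mathcal{A}(H_2)$, $\mathcal{T}(H)\subset\mathcal{T}(H_2)$ and $M_H\subset M_{H_2}$. This applies in particular if $H\subset H_2$.
\item[(c)] If $M_H\subset G'$, then $M_{H\cap G'(\mathbb{Q}_p)}=M_H$.
\item[(d)] If $f:G\to G_2$ is a homomorphism, then $f(M_H)\subset M_{f(H)}$.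
\item[(e)] If $G$ is connected and $H$ is normalized by an open subgroup of $G(\mathbb{Q}_p)$, then $M_H\trianglelefteq G$. In particular, $M_H\trianglelefteq G$ if $G$ is connected and $H$ is open.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The closed subgroups $\theta^{-1}(G')\le\mathbb{G}_a$ and $\lambda^{-1}(G')\le\mathbb{G}_m$ contain the infinite sets $\mathbb{Q}_p$ and $p^{k\mathbb{Z}}$, so $\theta$ and $\lambda$ take values in $G'$.

(b) For $\theta\in\mathcal{A}(H)$, the group $\theta^{-1}(H_2)$ has finite index $m$ in $\mathbb{Q}_p$, so it contains $m\mathbb{Q}_p=\mathbb{Q}_p$. If $\lambda(p^k)\in H$, some positive power of $\lambda(p^k)$ lies in $H\cap H_2$.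

(c) Elements of $\mathcal{A}(H)$ and $\mathcal{T}(H)$ take values in $G'$, so they lie in $\mathcal{A}(H\cap G'(\mathbb{Q}_p))$ and $\mathcal{T}(H\cap G'(\mathbb{Q}_p))$. The other inclusion is (b).

(d) Composition with $f$ maps $\mathcal{A}(H)$ to $\mathcal{A}(f(H))$ and $\mathcal{T}(H)$ to $\mathcal{T}(f(H))$.

(e) If $g\in G(\mathbb{Q}_p)$ normalizes $H$, conjugation by $g$ permutes $\mathcal{A}(H)$ and $\mathcal{T}(H)$, so $g$ normalizes $M_H$. The normalizer of $M_H$ is Zariski closed and contains an open subgroup of $G(\mathbb{Q}_p)$, so it is $G$ by Lemma~\ref{lem:top}(b).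
\end{proof}

\subsection{One-parameter subgroups}

\begin{lemma}\label{lem:unbounded}
Let $G$ be linear, let $\theta:\mathbb{G}_a\to G$ and $\lambda:\mathbb{G}_m\to G$ be nontrivial, and let $k\ge1$. Then $\theta(\mathbb{Q}_p)$ and $\lambda(p^{k\mathbb{Z}})$ are not relatively compact.
\end{lemma}

\begin{proof}
Embed $G\subset GL_N$. Then $\theta(t)=\exp(tX)$ with $X\neq0$ nilpotent; some entry is a nonconstant polynomial in $t$, which is unbounded on $\mathbb{Q}_p$. In a suitable basis $\lambda(x)=\operatorname{diag}(x^{a_1},\dots,x^{a_N})$ with some $a_i\ne0$, and $p^{kna_i}$ is unbounded for $n\in\mathbb{Z}$.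
\end{proof}

The same computation, applied to conjugation, gives the rigidity seen in Section~\ref{sec:example}.

\begin{lemma}[Rigidity]\label{lem:rigid}
Let $G$ be linear, $S\le G$ a connected algebraic subgroup, $B$ a compact open subgroup of $S(\mathbb{Q}_p)$, and $H\le G(\mathbb{Q}_p)$ a subgroup that normalizes $B$. Then $M_H$ centralizes $S$.
\end{lemma}

\begin{proof}
Embed $G\subset GL_N$ and let $b\in B$. For $\theta\in\mathcal{A}(H)$, the matrix $\theta(t)\,b\,\theta(-t)$ lies in $B$ for all $t\in\mathbb{Q}_p$. Its entries are bounded polynomials in $t$, hence constant, so $\theta(\mathbb{G}_a)$ centralizes $b$. For $\lambda\in\mathcal{T}(H)$ with $\lambda(p^k)\in H$, choose a basis with $\lambda(x)=\operatorname{diag}(x^{a_i})$. The matrix $\lambda(p^{kn})\,b\,\lambda(p^{kn})^{-1}\in B$ has entries $p^{kn(a_i-a_j)}b_{ij}$. These are bounded for $n\in\mathbb{Z}$, positive and negative, so $b_{ij}=0$ whenever $a_i\ne a_j$, and $\lambda(\mathbb{G}_m)$ centralizes $b$. Since $B$ is Zariski dense in $S$ by Lemma~\ref{lem:top}(b), all these images centralize $S$, and so does the group $M_H$ that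 they generate.
\end{proof}

We also need a supply of elements of $\mathcal{T}(H)$. In $\mathbb{Q}_p^*$ every element is $p^a$ times a unit. The next lemma says that, after passing to a power, the same holds in every linear group.

\begin{lemma}\label{lem:power}
Let $G$ be linear and $g\in G(\mathbb{Q}_p)$. There are $m\ge1$, a homomorphism $\lambda:\mathbb{G}_m\to G$, and an element $c$ of a compact subgroup of $G(\mathbb{Q}_p)$, such that $c$ commutes with $\lambda(p)$ and $g^m=\lambda(p)c$. If $g$ lies in an open subgroup $H$, then $\lambda\in\mathcal{T}(H)$.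
\end{lemma}

\begin{proof}
Write $g=su$ as in (A3). Let $T$ be the identity component of the Zariski closure of $\langle s\rangle$. It is a torus that commutes with $u$, and $s^a\in T(\mathbb{Q}_p)$ for some $a\ge1$. Let $\mu:T_d\times T_a\to T$ be the isogeny of (A4). It need not be onto on $\mathbb{Q}_p$-points, so we pass to a further power. Let $n\ge1$ kill $\ker\mu$. The $n$-th power map of $T_d\times T_a$ factors as $\nu\mu$ with a homomorphism $\nu:T\to T_d\times T_a$. From $\mu\nu\mu(y)=\mu(y)^n$ and the surjectivity of $\mu$ we get $\mu\nu(t)=t^n$. Thus $s^{an}=de$ with $d\in T_d(\mathbb{Q}_p)$ and $e\in T_a(\mathbb{Q}_p)$. Identify $T_d$ with $\mathbb{G}_m^r$, write $d=(d_1,\dots,d_r)$, and put $\lambda(x)=(x^{v(d_1)},\dots,x^{v(d_r)})$. Then $d=\lambda(p)d'$ with $d'\in(\mathbb{Z}_p^*)^r$. With $m=an$ and $c=d'e\,u^{m}$ we have $g^m=\lambda(p)c$. The compact groups $(\mathbb{Z}_p^*)^r$, $T_a(\mathbb{Q}_p)$ and $\exp(\mathbb{Z}_p\log u)$ commute with each other and with $T$, because $\log u$ is a polynomial in $u$. Their product $C$ is a compact subgroup containing $c$.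

If $g\in H$ with $H$ open, then $C\cap H$ has finite index in $C$, so $c^k\in H$ for some $k\ge1$, and $\lambda(p^k)=g^{mk}c^{-k}\in H$.
\end{proof}

\section{Unipotent groups}\label{sec:unip}

The source of elements of $\mathcal{A}(H)$ is the following property of $\mathbb{Q}_p$-vector spaces. It is the step that fails over proper finite extensions.

\begin{lemma}\label{lem:line}
A closed subgroup $B$ of $\mathbb{Q}_p^r$ is a $\mathbb{Z}_p$-submodule and contains a largest $\mathbb{Q}_p$-subspace. If $B$ contains no $\mathbb{Q}_p$-line, it is compact.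
\end{lemma}

\begin{proof}
The group $B$ is a $\mathbb{Z}_p$-submodule as $\mathbb{Z}$ is dense in $\mathbb{Z}_p$, and the sum of all subspaces contained in $B$ is contained in $B$. Suppose $B$ is unbounded for the maximum norm. Take $b_n\in B$ with $|b_n|=p^{k_n}$ and $k_n\to\infty$. The vectors $p^{k_n}b_n$ have norm $1$, so along a subsequence they converge to some $b\neq0$. For fixed $j$ and large $n$ we have $p^{k_n-j}b_n\in B$, so the limit $p^{-j}b$ lies in $B$. Hence $B\supset\bigcup_j\mathbb{Z}_p\,p^{-j}b=\mathbb{Q}_pb$. So if $B$ contains no line, it is closed and bounded.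
\end{proof}

For a noncommutative unipotent group $U$ and an open subgroup $N$, a line in the image of $N$ in a commutative quotient has no evident lift to a one-parameter subgroup inside $N$. We therefore work from the center upward. The point is that compactness in the center propagates. In the Heisenberg group, with coordinates $(x,y,z)$, the commutator of $(x,y,z)$ and $(x',y',z')$ is $(0,0,xy'-x'y)$. If $N$ meets the center in $p^n\mathbb{Z}_p$ and contains $(p^m,0,0)$ and $(0,p^m,0)$, then $p^mx,\,p^my\in p^n\mathbb{Z}_p$ for all $(x,y,z)\in N$.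

\begin{proposition}\label{prop:unip}
Let $U$ be unipotent and $N\le U(\mathbb{Q}_p)$ open. Then $D=M_N$ is normal in $U$, $D(\mathbb{Q}_p)\subset N$, and the image of $N$ in $(U/D)(\mathbb{Q}_p)$ is compact. In particular, if $M_N=1$ then $N$ is compact.
\end{proposition}

\begin{proof}
We first find, by induction on $\dim U$, some normal subgroup $D$ with $D(\mathbb{Q}_p)\subset N$ and compact image of $N$ in $(U/D)(\mathbb{Q}_p)$, and then we identify it with $M_N$. The case $U=1$ is trivial. Let $U\neq1$, let $Z=Z(U)$, a vector group, and let $E$ be the largest subspace of the closed subgroup $N\cap Z(\mathbb{Q}_p)$ of $Z(\mathbb{Q}_p)$.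

\emph{Case $E\ne0$.} Write $E=D_1(\mathbb{Q}_p)$ with $D_1\le Z$. The image of $N$ in $(U/D_1)(\mathbb{Q}_p)$ is open, so induction gives a normal subgroup $D'$ of $U/D_1$ with the two properties. Let $D$ be its preimage in $U$. If $x\in D(\mathbb{Q}_p)$, its image lies in $D'(\mathbb{Q}_p)$, hence in the image of $N$, so $x\in N\cdot D_1(\mathbb{Q}_p)=N$. Since $U/D=(U/D_1)/D'$, the image of $N$ in $(U/D)(\mathbb{Q}_p)$ is compact.

\emph{Case $E=0$.} We show that $N$ is compact, so that $D=1$ works. Let $1=Z_0\subset Z_1=Z\subset\dots\subset Z_c=U$ be the upper central series, defined by $Z_{i+1}/Z_i=Z(U/Z_i)$, and let $N_i=N\cap Z_i(\mathbb{Q}_p)$. By Lemma~\ref{lem:line}, $N_1$ is compact. Assume that $N_i$ is compact for some $1\le i<c$. For $v\in U(\mathbb{Q}_p)$ consider the morphism $Z_{i+1}\to Z_i/Z_{i-1}$ given by $x\mapsto[x,v]=xvx^{-1}v^{-1}$ modulo $Z_{i-1}$. The identity $[xy,v]=x[y,v]x^{-1}\cdot[x,v]$ and the centrality of $Z_i/Z_{i-1}$ in $U/Z_{i-1}$ show that it is a homomorphism. It is trivial on $Z_i$ because $[Z_i,v]\subset Z_{i-1}$. We obtain a homomorphism of vector groups, that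 is, a linear map,
\[
c_v:Z_{i+1}/Z_i\to Z_i/Z_{i-1}.
\]
The maps $c_v$ with $v\in N$ have no common nonzero kernel vector. Indeed, let $x\in Z_{i+1}(\overline{\mathbb{Q}}_p)$ represent a vector killed by all of them. The closed set $\{v\in U:[x,v]\in Z_{i-1}\}$ contains the Zariski dense group $N$, so $[x,U]\subset Z_{i-1}$, which means $x\in Z_i$. By finite-dimensionality there are $v_1,\dots,v_m\in N$ such that the linear map $(c_{v_1},\dots,c_{v_m})$ is injective on $(Z_{i+1}/Z_i)(\mathbb{Q}_p)$. For $x\in N_{i+1}$ we have $[x,v_j]\in N\cap Z_i(\mathbb{Q}_p)=N_i$, so $c_{v_j}(x)$ lies in the compact image of $N_i$. An injective linear map has a linear left inverse, so the image of $N_{i+1}$ in $(Z_{i+1}/Z_i)(\mathbb{Q}_p)$ is bounded. It is closed by Lemma~\ref{lem:top}(a), hence compact. Lemma~\ref{lem:ext}, applied to $Z_i\trianglelefteq Z_{i+1}$, shows that $N_{i+1}$ is compact. Thus $N=N_c$ is compact.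

\emph{Identification of $D$.} Each $x\in D(\mathbb{Q}_p)$ lies on the one-parameter subgroup $\theta_x(t)=\exp(t\log x)$ of $D$, and $\theta_x(\mathbb{Q}_p)\subset D(\mathbb{Q}_p)\subset N$. So $D(\mathbb{Q}_p)\subset M_N(\mathbb{Q}_p)$, and $D\subset M_N$ by density. Conversely, $\mathcal{T}(N)$ contains only the trivial homomorphism by (A3). For $\theta\in\mathcal{A}(N)$ the composite $\mathbb{G}_a\to U/D$ maps $\mathbb{Q}_p$ into a compact set, so it is trivial by Lemma~\ref{lem:unbounded}. Hence $M_N\subset D$.
\end{proof}

\section{The case $M_H=G$: finite index}\label{sec:full}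

Let $G=L\ltimes U$ be a Levi decomposition and $H\le G(\mathbb{Q}_p)$ open with $M_H=G$. We want to show that $H$ contains $U(\mathbb{Q}_p)$ and a subgroup of finite index in $L(\mathbb{Q}_p)$. The hypothesis gives direct information on the \emph{image} $\bar H$ of $H$ in the reductive quotient. The difficulty is to pass from the image to the \emph{intersection} $H\cap L(\mathbb{Q}_p)$, since $H$ may sit over $\bar H$ like the graph of a function.

\begin{example}\label{ex:twist}
Let $G=\mathbb{G}_m\times\mathbb{G}_a$ and $H=\{(x,y):y\in p^{-1}v(x)+\mathbb{Z}_p\}$. This open subgroup maps onto $\mathbb{Q}_p^*$, but it meets $L(\mathbb{Q}_p)=\mathbb{Q}_p^*\times0$ only in the subgroup of index $p$ defined by $p\mid v(x)$. More generally, let $H\le\mathbb{Q}_p^*\times\mathbb{Q}_p$ be open with $H\cap(1\times\mathbb{Q}_p)=1\times\Lambda$ compact. Then $H=\{(x,y):x\in\bar H,\ y+\Lambda=\varphi(x)\}$ for a homomorphism $\varphi:\bar H\to\mathbb{Q}_p/\Lambda$, and $H\cap L(\mathbb{Q}_p)=\ker\varphi$. The target is an infinite group, but it is torsion. So if $p^k\in\bar H$, then a power of $p^k$ lies in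 the open subgroup $\ker\varphi$, which therefore has finite index in $\mathbb{Q}_p^*$.
\end{example}

The example explains why we treat reductive groups with a pair $K\trianglelefteq J$ rather than with a single open subgroup.

\begin{lemma}\label{lem:red}
Let $R$ be connected reductive, $J\le R(\mathbb{Q}_p)$ open with $M_J=R$, and $K\trianglelefteq J$ an open subgroup such that $J/K$ is a torsion group. Then $K$ is semialgebraic and of finite index in $R(\mathbb{Q}_p)$.
\end{lemma}

\begin{proof}
We use the notation $Z$, $T$, $S_i$, $\mu$ of (A5), and we put $\tilde R=Z\times S_1\times\dots\times S_l$ and $F=\ker\mu$.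

\emph{Step 1: the almost simple factors.} The group $K_i=K\cap S_i(\mathbb{Q}_p)$ is open in $S_i(\mathbb{Q}_p)$, and it is normalized by $J$ because $K\trianglelefteq J$ and $S_i\trianglelefteq R$. If $K_i$ were compact, then $R=M_J$ would centralize $S_i$ by Lemma~\ref{lem:rigid}, whereas $S_i$ is noncommutative. By (F2), $K_i$ is semialgebraic and of finite index in $S_i(\mathbb{Q}_p)$.

\emph{Step 2: the central torus is split.} For $\lambda:\mathbb{G}_m\to R$ let $\bar\lambda$ be its composite to $T$. Homomorphisms $\mathbb{G}_a\to T$ are trivial and $M_J=R$, so $T$ is generated by the images of $\bar\lambda_1,\dots,\bar\lambda_s$ for finitely many $\lambda_j\in\mathcal{T}(J)$. The product map $\mathbb{G}_m^s\to T$ is a surjective homomorphism. By (A4), $T$ is split, the isogenous torus $Z\cong\mathbb{G}_m^r$ is split, and the $\bar\lambda_j$ span $X_*(T)\otimes\mathbb{Q}=X_*(Z)\otimes\mathbb{Q}$.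

\emph{Step 3: elements of $K$ in the center.} The $\lambda_j$ need not be central. We split each of them, up to a multiple, into a central part and a semisimple part, and we remove the latter using Step~1. Let $\lambda=\lambda_j$ and let
\[
P=\{(x,y)\in\mathbb{G}_m\times\tilde R:\lambda(x)=\mu(y)\}.
\]
The first projection $P\to\mathbb{G}_m$ is surjective with finite kernel $1\times F$. So $P^\circ$ is a connected one-dimensional linear group that maps onto $\mathbb{G}_m$. Such a group is unipotent or a torus; by (A3) it is a torus, and by (A4) it is split. Choose an isomorphism $\mathbb{G}_m\to P^\circ$ whose first coordinate is $x\mapsto x^e$ with $e\ge1$, and let $\lambda_Z,\lambda^{(1)},\dots,\lambda^{(l)}$ be its coordinates in $Z,S_1,\dots,S_l$. Then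
\[
\lambda(x^e)=\lambda_Z(x)\,\lambda^{(1)}(x)\cdots\lambda^{(l)}(x).
\]
Some power $\lambda(p^{k_0})$ lies in $J$. As $J/K$ is torsion, $\lambda(p^k)\in K$ for some $k\ge1$. As each $K_i$ has finite index in $S_i(\mathbb{Q}_p)$, there is $a\ge1$ with $\lambda^{(i)}(p^{ka})\in K_i$ for all $i$. Therefore
\[
\lambda_Z(p^{ka})=\lambda(p^k)^{ea}\,\prod_i\lambda^{(i)}(p^{ka})^{-1}\in K_Z:=K\cap Z(\mathbb{Q}_p).
\]
The $S_i$ map trivially to $T$, so the image of $\lambda_Z$ in $X_*(T)$ is $e\bar\lambda$.

\emph{Step 4: $K_Z$ has finite index in $Z(\mathbb{Q}_p)$.} Let $v:Z(\mathbb{Q}_p)=(\mathbb{Q}_p^*)^r\to\mathbb{Z}^r$ be the coordinatewise valuation, with kernel $(\mathbb{Z}_p^*)^r$. Under the identification $X_*(Z)=\mathbb{Z}^r$ we have $v(\nu(p))=\nu$ for $\nu\in X_*(Z)$. By Step~3, $v(K_Z)$ contains a positive multiple of $(\lambda_j)_Z$ for each $j$, and by Step~2 these vectors span $\mathbb{Q}^r$. So $v(K_Z)$ has finite index in $\mathbb{Z}^r$. Also $K_Z\cap(\mathbb{Z}_p^*)^r$ is open, hence of finite index, in $(\mathbb{Z}_p^*)^r$. Thus $K_Z$ has finite index $m$ in $Z(\mathbb{Q}_p)$ and contains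 the group $Z(\mathbb{Q}_p)^m$ of $m$-th powers, which is semialgebraic and of finite index by Section~\ref{sub:first}.

\emph{Step 5: from $\tilde R$ to $R$.} Since $F$ is finite and central, the sequence $1\to F\to\tilde R\to R\to1$ gives a homomorphism $R(\mathbb{Q}_p)\to H^1(\mathbb{Q}_p,F)$ with kernel $\mu(\tilde R(\mathbb{Q}_p))$, and $H^1(\mathbb{Q}_p,F)$ is finite \cite[II.5.2]{Serre}. So $\mu(\tilde R(\mathbb{Q}_p))$ has finite index in $R(\mathbb{Q}_p)$. The group $Z(\mathbb{Q}_p)^m\times K_1\times\dots\times K_l$ is semialgebraic and of finite index in $\tilde R(\mathbb{Q}_p)$. Its image under $\mu$ is semialgebraic, of finite index in $R(\mathbb{Q}_p)$, and contained in $K$.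
\end{proof}

Both hypotheses are needed: take $R=\mathbb{G}_m$ with $J=K=\mathbb{Z}_p^*$, where $M_J=1$, or with $J=\mathbb{Q}_p^*$ and $K=\mathbb{Z}_p^*$, where $J/K\cong\mathbb{Z}$.

We now pass from the image to the intersection, by induction on $\dim U$. The induction replaces $G$ by quotients and by subgroups with the same reductive quotient. For this reason the hypothesis is placed on the image of $H$ only.

\begin{lemma}\label{lem:levi}
Let $G$ be connected linear, $U=R_u(G)$, $R=G/U$, and let $H\le G(\mathbb{Q}_p)$ be open with image $\bar H\le R(\mathbb{Q}_p)$ satisfying $M_{\bar H}=R$. Then $G$ has a Levi subgroup $L$ such that $H\cap L(\mathbb{Q}_p)$ has finite index in $L(\mathbb{Q}_p)$.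
\end{lemma}

\begin{proof}
We use induction on $\dim U$. If $U=1$, apply Lemma~\ref{lem:red} with $J=K=H$. Let $U\ne1$ and $W=Z(U)\neq1$, a vector group that is normal in $G$.

\emph{Reduction to a vector group.} The group $G/W$ has unipotent radical $U/W$ and reductive quotient $R$. The image $H'$ of $H$ in $(G/W)(\mathbb{Q}_p)$ is open and has image $\bar H$ in $R(\mathbb{Q}_p)$. By induction there is a Levi subgroup $L'$ of $G/W$ with $H'\cap L'(\mathbb{Q}_p)$ of finite index in $L'(\mathbb{Q}_p)$. Let $G_1$ be the preimage of $L'$ in $G$. It is connected, and $R_u(G_1)=W$ since $G_1/W=L'$ is reductive. Choose a Levi decomposition $G_1=L\ltimes W$. The maps $L\to L'\to R$ are isomorphisms, so $L$ is a Levi subgroup of $G$; we identify the three groups. Let $H_1=H\cap G_1(\mathbb{Q}_p)$ and let $\bar H_1\le L(\mathbb{Q}_p)$ be its image under the projection $G_1\to L$. An element of $H$ whose image lies in $L'(\mathbb{Q}_p)$ belongs to $G_1(\mathbb{Q}_p)$, so $\bar H_1=H'\cap L'(\mathbb{Q}_p)$. Thus $\bar H_1$ is open and of finite index in $L(\mathbb{Q}_p)$, so of finite index in $\bar H$, and $M_{\bar H_1}=L$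 by Lemma~\ref{lem:formal}(b).

\emph{Splitting $W$.} The group $L$ acts linearly on $W$ by conjugation. Let $N=H_1\cap W(\mathbb{Q}_p)$, an open subgroup of the vector space $W(\mathbb{Q}_p)$. If $lw\in H_1$ with $l\in L(\mathbb{Q}_p)$ and $w\in W(\mathbb{Q}_p)$, then $lw$ and $l$ act on $W$ in the same way, as $W$ is commutative. So $N$ is stable under $\bar H_1$. Let $D\le W$ be such that $D(\mathbb{Q}_p)$ is the largest subspace of $N$. It is stable under $\bar H_1$, hence under $L$ by Zariski density. By complete reducibility $W=D\oplus W_0$ with $W_0$ stable under $L$. Put $\Lambda=N\cap W_0(\mathbb{Q}_p)$. It is open in $W_0(\mathbb{Q}_p)$ and stable under $\bar H_1$. It contains no line, by the maximality of $D(\mathbb{Q}_p)$, so it is compact by Lemma~\ref{lem:line}. Lemma~\ref{lem:rigid}, applied in $G_1$ to $S=W_0$, $B=\Lambda$ and the subgroup $\bar H_1$, shows that $L=M_{\bar H_1}$ centralizes $W_0$. We are now in the situation of Example~\ref{ex:twist}.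

\emph{The homomorphism $\varphi$.} Let $l\in\bar H_1$. There are $w\in W_0(\mathbb{Q}_p)$ and $d\in D(\mathbb{Q}_p)$ with $lwd\in H_1$, and then $lw\in H_1$ because $d\in N$. If $lw$ and $lw'$ both lie in $H_1$, then $w^{-1}w'\in\Lambda$. So $\varphi(l)=w\Lambda$ defines a map $\varphi:\bar H_1\to W_0(\mathbb{Q}_p)/\Lambda$. It is a homomorphism since $(lw)(l'w')=(ll')(ww')$. We have $\varphi(l)=\Lambda$ if and only if $lw\in H_1$ for some $w\in\Lambda\subset H_1$, that is, if and only if $l\in H_1$. Hence $\ker\varphi=H\cap L(\mathbb{Q}_p)$, which is open in $L(\mathbb{Q}_p)$. The target of $\varphi$ is torsion: $\Lambda$ is an open neighborhood of $0$ in the vector space $W_0(\mathbb{Q}_p)$, so it contains $p^n$ times any given vector for large $n$. Lemma~\ref{lem:red}, applied to $L$ with $J=\bar H_1$ and $K=\ker\varphi$, completes the proof.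
\end{proof}

\begin{proposition}\label{prop:full}
Let $G$ be connected linear and $H\le G(\mathbb{Q}_p)$ open with $M_H=G$. Then $H$ is semialgebraic and of finite index in $G(\mathbb{Q}_p)$.
\end{proposition}

\begin{proof}
Let $U$, $R$, $\bar H$ be as in Lemma~\ref{lem:levi}. By Lemma~\ref{lem:formal}(d), $M_{\bar H}=R$. Take $L$ from Lemma~\ref{lem:levi}, identify it with $R$, and put $H_L=H\cap L(\mathbb{Q}_p)$. It has finite index in $L(\mathbb{Q}_p)$, so in $\bar H$, and $M_{H_L}=L$ by Lemma~\ref{lem:formal}(b). By Lemma~\ref{lem:red} with $J=K=H_L$, the group $H_L$ is semialgebraic.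

It remains to show $U(\mathbb{Q}_p)\subset H$. Let $N=H\cap U(\mathbb{Q}_p)$ and $D=M_N$. By Proposition~\ref{prop:unip}, $D(\mathbb{Q}_p)\subset N$, and the image $N'$ of $N$ in $U'(\mathbb{Q}_p)$, where $U'=U/D$, is compact and open. We claim that $U'=1$. Since $H$ normalizes $N$, Lemma~\ref{lem:formal}(e) gives $D\trianglelefteq G$, and $G/D=L\ltimes U'$. The group $H_L$ normalizes $N'$, so $L=M_{H_L}$ centralizes $U'$ by Lemma~\ref{lem:rigid}. Thus $G/D=L\times U'$, and the second projection gives a surjective \emph{homomorphism} $q:G\to U'$.

The kernel of $H\to\bar H$ is $N$, and $H_L$ maps onto a subgroup of finite index, so $H_LN$ has finite index in $H$. As $q(H_LN)=N'$, the group $q(H)$ is a finite union of cosets of $N'$, hence compact. For $\theta\in\mathcal{A}(H)$, the composite $q\theta$ maps $\mathbb{Q}_p$ into $q(H)$, so it is trivial by Lemma~\ref{lem:unbounded}. For $\lambda\in\mathcal{T}(H)$, the composite $q\lambda$ is trivial since $U'$ is unipotent. So $q$ is trivial on $M_H=G$, and $U'=1$. This is where the full hypothesis $M_H=G$ is used; in Example~\ref{ex:twist} we have $M_{\bar H}=R$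 but $U(\mathbb{Q}_p)\not\subset H$.

Hence $U(\mathbb{Q}_p)=D(\mathbb{Q}_p)\subset H$, and $H$ contains $H_L\,U(\mathbb{Q}_p)$, a semialgebraic subgroup of finite index in $G(\mathbb{Q}_p)=L(\mathbb{Q}_p)\ltimes U(\mathbb{Q}_p)$.
\end{proof}

\section{The case $M_H=1$: compactness}\label{sec:trivial}

If $\mathcal{T}(H)$ is trivial, Lemma~\ref{lem:power} shows that each element of $H$ has a power in some compact subgroup. That alone does not bound $H$: every element of $\mathbb{Q}_p$ lies in a compact subgroup. On the reductive quotient, however, integrality of traces gives a uniform bound. The unipotent part, which traces do not see, is handled by Proposition~\ref{prop:unip}.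

\begin{proposition}\label{prop:trivial}
Let $G$ be connected linear and $H\le G(\mathbb{Q}_p)$ open with $M_H=1$. Then $H$ is compact.
\end{proposition}

\begin{proof}
\emph{Eigenvalues are units.} Let $g\in H$. The homomorphism $\lambda$ of Lemma~\ref{lem:power} lies in $\mathcal{T}(H)$, so it is trivial, and $g^m$ lies in a compact subgroup. If $\alpha\in\overline{\mathbb{Q}}_p$ is an eigenvalue of $g$ in a representation of $G$ over a finite extension of $\mathbb{Q}_p$, then the numbers $\alpha^{mn}$, $n\in\mathbb{Z}$, are bounded, so $|\alpha|=1$.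

\emph{Embedding the reductive quotient.} Let $U=R_u(G)$ and $R=G/U$. Let $E$ be a faithful representation of $G$ with composition factors $E_1,\dots,E_s$. The kernel of $G\to\prod_jGL(E_j)$ is normal and acts unipotently on $E$, so it is contained in $U$. Conversely, the space of $U$-fixed vectors in $E_j$ is nonzero and $G$-stable, so $U$ acts trivially on $E_j$. Thus $R$ is a closed subgroup of $\prod_jGL(E_j)$.

\emph{The image $\bar H\le R(\mathbb{Q}_p)$ is compact.} By complete reducibility, each $E_j\otimes\overline{\mathbb{Q}}_p$ is a direct sum of irreducible representations, and the decomposition is defined over a finite extension $F/\mathbb{Q}_p$. Let $\rho:G_F\to GL(E')$ be one of the absolutely irreducible summands of some $E_j\otimes F$, with $d=\dim E'$. By Burnside's theorem, $\rho(G(\overline{\mathbb{Q}}_p))$ spans $\operatorname{End}(E')\otimes_F\overline{\mathbb{Q}}_p$. The condition that $\rho(g)$ lie in the span of $\rho(H)$ is Zariski closed in $g$, and $H$ is Zariski dense in $G_F$, so $\rho(H)$ spans $\operatorname{End}_F(E')$. Choose $h_1,\dots,h_{d^2}\in H$ such that the $\rho(h_i)$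 form a basis. The form $(X,Y)\mapsto\operatorname{tr}(XY)$ is nondegenerate; let $(Y_i)$ be the dual basis. For $h\in H$,
\[
\rho(h)=\sum_{i=1}^{d^2}\operatorname{tr}\rho(hh_i)\;Y_i .
\]
Each coefficient is an element of $F$ and a sum of eigenvalues of the element $hh_i\in H$, so it lies in $\mathcal{O}_F$. Hence $\rho(H)$ is bounded. This holds for all summands, so the entries of the elements of $\bar H$ in $\prod_jGL(E_j)$ are bounded, and so are those of their inverses since $\bar H$ is a group. Thus $\bar H$ is relatively compact in $R(\mathbb{Q}_p)$. It is closed by Lemma~\ref{lem:top}(a), hence compact.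

\emph{The unipotent part.} Let $N=H\cap U(\mathbb{Q}_p)$. Then $M_N\subset M_H=1$, so $N$ is compact by Proposition~\ref{prop:unip}. By Lemma~\ref{lem:ext}, $H$ is compact.
\end{proof}

\section{Passing to $G/M_H$}\label{sec:glue}

To glue the two cases we need that the image $H'$ of $H$ in $G/M_H$ has $M_{H'}=1$. This is not formal: a one-parameter subgroup of $G/M_H$ that is almost contained in $H'$ is not given as the image of one that is almost contained in $H$. For $\mathbb{G}_m$ it suffices to lift a single element and apply Lemma~\ref{lem:power}. For $\mathbb{G}_a$ we show that all the lifts can be chosen in a unipotent group, where Proposition~\ref{prop:unip} applies; this uses the finite index statement for $M_H$.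

\begin{proposition}\label{prop:linear}
Let $G$ be connected linear, $H\le G(\mathbb{Q}_p)$ open, and $M=M_H$. Then $M\trianglelefteq G$, the group $H\cap M(\mathbb{Q}_p)$ is semialgebraic and of finite index in $M(\mathbb{Q}_p)$, and the image $H'$ of $H$ in $(G/M)(\mathbb{Q}_p)$ is compact.
\end{proposition}

\begin{proof}
Normality is Lemma~\ref{lem:formal}(e). Put $H_M=H\cap M(\mathbb{Q}_p)$. By Lemma~\ref{lem:formal}(c), $M_{H_M}=M$, so Proposition~\ref{prop:full} applies to the connected linear group $M$ and its open subgroup $H_M$. Let $\pi:G\to G/M$. By Proposition~\ref{prop:trivial} it remains to show that $\mathcal{T}(H')$ and $\mathcal{A}(H')$ contain only trivial homomorphisms.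

\emph{Multiplicative case.} Let $\lambda'\in\mathcal{T}(H')$, say $\lambda'(p^k)=\pi(h)$ with $h\in H$. By Lemma~\ref{lem:power}, $h^m=\lambda(p)c$ with $\lambda\in\mathcal{T}(H)$ and $c$ in a compact subgroup $C$. Since $\lambda(\mathbb{G}_m)\subset M$, we get $\lambda'(p^{km})=\pi(c)$. So $\lambda'(p^{km\mathbb{Z}})$ lies in the compact group $\pi(C)$, and $\lambda'$ is trivial by Lemma~\ref{lem:unbounded}.

\emph{Additive case.} Suppose $\theta'\in\mathcal{A}(H')$ is nontrivial. Its kernel is a proper algebraic subgroup of $\mathbb{G}_a$, hence trivial, so $\theta'$ is an isomorphism onto its image. Let $P=\pi^{-1}(\theta'(\mathbb{G}_a))$, a connected linear group, let $r=\theta'^{-1}\pi:P\to\mathbb{G}_a$, with kernel $M$, and let $H_P=H\cap P(\mathbb{Q}_p)$. For $t\in\mathbb{Q}_p$ there is $h\in H$ with $\pi(h)=\theta'(t)$; then $h\in H_P$ and $r(h)=t$. So $r(H_P)=\mathbb{Q}_p$.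

Let $U_P=R_u(P)$. We compare the reductive quotients of $M$ and $P$. The group $U_P\cap M$ is unipotent and normal in $M$, so it lies in $R_u(M)$. The group $R_u(M)$ is preserved by all automorphisms of $M$, so it is normal in $P$ and lies in $U_P$. Thus $U_P\cap M=R_u(M)$. If $r$ were trivial on $U_P$, it would factor through the reductive group $P/U_P$ and be trivial by (A5). So $r(U_P)$ is a nonzero algebraic subgroup of $\mathbb{G}_a$, that is, $r(U_P)=\mathbb{G}_a$, and $P=MU_P$. Therefore $M/R_u(M)\cong P/U_P$.

By (A5) the map $M(\mathbb{Q}_p)\to(P/U_P)(\mathbb{Q}_p)$ is onto. As $H_M$ has finite index in $M(\mathbb{Q}_p)$, its image $J_0$ has finite index in $(P/U_P)(\mathbb{Q}_p)$. Let $N=H\cap U_P(\mathbb{Q}_p)$. If $h\in H_P$ has the same image as $h_0\in H_M$, then $h_0^{-1}h\in N$. So the preimage of $J_0$ in $H_P$ is $H_MN$, and it has finite index in $H_P$. Applying $r$, which is trivial on $H_M$, we find that $r(N)$ has finite index in $r(H_P)=\mathbb{Q}_p$. By divisibility $r(N)=\mathbb{Q}_p$.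

On the other hand, let $D=M_N$. By Proposition~\ref{prop:unip} the image of $N$ in $(U_P/D)(\mathbb{Q}_p)$ is compact. Since $N\subset H$, we have $D\subset M_H=\ker r$. So $r|_{U_P}$ factors through $U_P/D$, and $r(N)$ is compact. This contradicts $r(N)=\mathbb{Q}_p$.
\end{proof}

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:main}

Let $G$ be connected, and let $G_{\mathrm{lin}}$ and $A=G/G_{\mathrm{lin}}$ be as in (A6). Every homomorphism from $\mathbb{G}_a$ or $\mathbb{G}_m$ to $G$ takes values in $G_{\mathrm{lin}}$, since its composite to $A$ is trivial.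

\begin{proof}[Proof of Theorem~\ref{thm:B}(a) and (b)]
Let $M=M_H$ and $H_{\mathrm{lin}}=H\cap G_{\mathrm{lin}}(\mathbb{Q}_p)$. By the remark above $M\subset G_{\mathrm{lin}}$, so $M$ is connected and linear, and $M=M_{H_{\mathrm{lin}}}$ by Lemma~\ref{lem:formal}(c). It is normal in $G$ by Lemma~\ref{lem:formal}(e). Proposition~\ref{prop:linear} for $G_{\mathrm{lin}}$ and $H_{\mathrm{lin}}$ shows that $H\cap M(\mathbb{Q}_p)$ is semialgebraic and of finite index in $M(\mathbb{Q}_p)$, and that $H_{\mathrm{lin}}$ has compact image in $(G_{\mathrm{lin}}/M)(\mathbb{Q}_p)$, hence in $(G/M)(\mathbb{Q}_p)$. The image of $H$ in the compact group $A(\mathbb{Q}_p)$ is closed, hence compact. By Lemma~\ref{lem:ext}, $H$ is a finite union of cosets of $VH_{\mathrm{lin}}$ with $V$ compact. So the image of $H$ in $(G/M)(\mathbb{Q}_p)$ is a finite union of translates of a product of two compact sets, and is compact. This proves (a), and (b) is Lemma~\ref{lem:ext}.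
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $G$ be arbitrary and $H\le G(\mathbb{Q}_p)$ open. The group $H\cap G^\circ(\mathbb{Q}_p)$ has finite index in $H$, so we may assume that $G$ is connected. The preceding proof shows that $H\cap M_H(\mathbb{Q}_p)$ is semialgebraic and that $H$ has compact image in $(G/M_H)(\mathbb{Q}_p)$. By Lemma~\ref{lem:ext}, $H$ is semialgebraic.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(c)]
By Lemma~\ref{lem:formal}(b), commensurable subgroups have the same $M_H$. By (a) and Definition~\ref{def:M}, $M_H$ is a subgroup of the kind described in (c). So the map on classes is well defined.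

\emph{Injectivity.} Let $M_{H_1}=M_{H_2}=M$ and $\pi:G\to G/M$. Since $M(\mathbb{Q}_p)$ is normal in $G(\mathbb{Q}_p)$, the set $H_jM(\mathbb{Q}_p)$ is a group, and
\[
[H_jM(\mathbb{Q}_p):H_j]=[M(\mathbb{Q}_p):H_j\cap M(\mathbb{Q}_p)]<\infty
\]
by (a). The groups $\pi(H_1)$ and $\pi(H_2)$ are compact and open in $(G/M)(\mathbb{Q}_p)$, so their intersection is open in each and has finite index in each. Their preimages in $G(\mathbb{Q}_p)$, which are $H_1M(\mathbb{Q}_p)$ and $H_2M(\mathbb{Q}_p)$, are then commensurable. Commensurability is transitive, so $H_1$ and $H_2$ are commensurable.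

\emph{Surjectivity and the inverse.} Let $M\trianglelefteq G$ be generated by images of homomorphisms from $\mathbb{G}_a$ and $\mathbb{G}_m$; then $M\subset G_{\mathrm{lin}}$. Let $V$ be a compact open subgroup of $G(\mathbb{Q}_p)$ and $H=VM(\mathbb{Q}_p)$, an open subgroup. We show that $M_H=M$. Every homomorphism from $\mathbb{G}_a$ or $\mathbb{G}_m$ to $M$ lies in $\mathcal{A}(H)$ or $\mathcal{T}(H)$, so $M\subset M_H$. Conversely, let $\theta\in\mathcal{A}(H)$, or $\lambda\in\mathcal{T}(H)$ with $\lambda(p^k)\in H$. Its composite to $G_{\mathrm{lin}}/M$ maps $\mathbb{Q}_p$, or $p^{k\mathbb{Z}}$, into $\pi(V)\cap(G_{\mathrm{lin}}/M)(\mathbb{Q}_p)$, because $\pi(H)=\pi(V)$. This set is compact, as $(G_{\mathrm{lin}}/M)(\mathbb{Q}_p)$ is closed in $(G/M)(\mathbb{Q}_p)$. The group $G_{\mathrm{lin}}/M$ is linear, so the composite is trivial by Lemma~\ref{lem:unbounded}. Hence $M_H\subset M$.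
\end{proof}

\section{Finite extensions of $\mathbb{Q}_p$}\label{sec:ext}

Let $K/\mathbb{Q}_p$ be a finite extension with valuation $v$, absolute value $|\cdot|$ and ring of integers $\mathcal{O}_K$, and let $P_n=(K^*)^n$. By quantifier elimination for $K$ (Macintyre; Prestel--Roquette \cite[Thm.~5.6]{PrRo}), a subset of $K$ that is definable with parameters is a Boolean combination of sets given by conditions
\[
f(x)=0,\qquad f(x)\in P_n,\qquad v(f(x))\le v(g(x)),
\]
with $f,g\in K[x]$ and $n\ge1$. Far from the origin a polynomial behaves like its leading term, so definable sets are very regular there. By Hensel's lemma applied to $y^n-u$ at $y=1$, we have $1+p^k\mathcal{O}_K\subset P_n$ as soon as $|p|^k<|n|^2$.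

\begin{lemma}\label{lem:infinity}
Let $X\subset K$ be definable with parameters in the field $K$. There are $n\ge1$ and $\rho>0$ such that, whenever $|x|,|y|\ge\rho$ and $y/x\in P_n$, we have $x\in X$ if and only if $y\in X$.
\end{lemma}

\begin{proof}
Fix a description of $X$ as above. Let $n$ be a common multiple of the exponents $n'$ that occur, so that $P_n\subset P_{n'}$, and choose $k\ge1$ with $1+p^k\mathcal{O}_K\subset P_n$. Let $f\ne0$ be one of the finitely many polynomials that occur, with leading term $ax^d$. Since $f(x)/(ax^d)\to1$ as $|x|\to\infty$, we have $f(x)\in ax^d(1+p^k\mathcal{O}_K)$ for $|x|$ large. For such $x$: first, $f(x)\ne0$; second, $f(x)\in P_{n'}$ if and only if $ax^d\in P_{n'}$, and this depends only on the class of $x$ modulo $P_n$; third, $v(f(x))=v(a)+dv(x)$. If $g\neq0$ has leading term $bx^e$, the condition $v(f(x))\le v(g(x))$ becomes $v(a)-v(b)\le(e-d)v(x)$, whose truth value is constant once $-v(x)$ is large. Conditions involving the zero polynomial are constant or reduce to the form $g(x)=0$. Take $\rho$ large enough for all the conditions.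
\end{proof}

\begin{example}\label{ex:nondef}
Let $K=\mathbb{Q}_p$. The group $p^{\mathbb{Z}}$ contains $p^{-j}$ but not $p^{-j}(1+p^k)$, and $1+p^k\in P_n$ for large $k$. The set $\{x\neq0:-v(x)\text{ is a perfect square}\}$ contains $p^{-j^2}$ but, for $2j+1>n$, not $p^{-j^2-n}$. By Lemma~\ref{lem:infinity} neither set is semialgebraic.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:ext}]
Suppose that $H=\mathbb{Q}_p+\mathcal{O}_K$ is definable. Take $n$ and $\rho$ from Lemma~\ref{lem:infinity}, and $k\ge1$ with $1+p^k\mathcal{O}_K\subset P_n$. For all large $j$ we have $p^{-j}\in H$ and $|p^{-j}|\ge\rho$, so $p^{-j}(1+p^k\mathcal{O}_K)\subset H$. Subtracting $p^{-j}$ gives $p^{k-j}\mathcal{O}_K\subset H$ for all large $j$, so $H=K$. Then the $\mathbb{Q}_p$-vector space $K/\mathbb{Q}_p$ is the image of the compact set $\mathcal{O}_K$. But $K/\mathbb{Q}_p\neq0$ since $[K:\mathbb{Q}_p]>1$, and a nonzero $\mathbb{Q}_p$-vector space is not compact.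
\end{proof}

\begin{remark}
The group $\mathbb{Q}_p+\mathcal{O}_K$ is closed and unbounded, and it contains no $K$-line, since it is not all of $K$. So Lemma~\ref{lem:line} fails with $K$ in place of $\mathbb{Q}_p$: the closure of $\mathbb{Z}$ in $K$ is $\mathbb{Z}_p$, not $\mathcal{O}_K$, and the limiting argument produces only a $\mathbb{Q}_p$-line. If instead we identify $K$ with $\mathbb{Q}_p^{\,d}$, $d=[K:\mathbb{Q}_p]$, the same group is the sum of a line and a compact open subgroup. It is then definable in the field $\mathbb{Q}_p$, as Theorem~\ref{thm:A} requires for $\mathbb{G}_a^{\,d}$.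
\end{remark}

\begin{thebibliography}{9}

\bibitem{Borel}
Borel, \emph{Linear Algebraic Groups}.

\bibitem{PY}
Anand Pillay and Ningyuan Yao, \emph{Open subgroups of $p$-adic algebraic groups}, arXiv:2304.14798 (2023).

\bibitem{PR}
Platonov and Rapinchuk, \emph{Algebraic Groups and Number Theory}.

\bibitem{PrRo}
Prestel and Roquette, \emph{Formally $p$-adic Fields}.

\bibitem{Serre}
Serre, \emph{Galois Cohomology}.

\end{thebibliography}
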